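
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Maximal hyperelliptic curves from Chebyshev polynomials and primitive roots}


\begin{abstract}
For odd $d\ge 3$ let $\mathcal H_d$ be the curve $y^2=\varphi_d(x)$, where $\varphi_d(x+x^{-1})=x^d+x^{-d}$. We prove that if $\ell\equiv p\equiv 1\pmod 4$ are distinct primes and $\mathcal H_\ell$ is maximal over some finite field of characteristic $p$, then $p$ is a primitive root modulo $\ell$. This answers a question of Tafazolia and Top. More generally, for every odd $d\ge3$ and every prime $p\nmid 2d$ we determine all finite fields of characteristic $p$ over which $\mathcal H_d$ is maximal. The necessary condition comes from Stickelberger's theorem and the nonvanishing of $L(1,\chi)$; the fields are found from the action of Frobenius on the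 $2$-torsion of the Jacobian.
\end{abstract}

\section{The question and the results}

Let $d\ge 3$ be odd. The Chebyshev (or Dickson) polynomial $\varphi_d\in\mathbb Z[x]$ is the monic polynomial of degree $d$ with
\[
\varphi_d\Big(x+\frac1x\Big)=x^d+\frac1{x^d};
\]
for instance $\varphi_3=x^3-3x$ and $\varphi_5=x^5-5x^3+5x$. Let $\mathcal H_d$ be the hyperelliptic curve $y^2=\varphi_d(x)$, by which we mean the projective curve with its point at infinity. Throughout, $p$ is an odd prime not dividing $d$; then $\mathcal H_d$ is a smooth curve of genus $g=(d-1)/2$ over $\mathbb F_p$ (Section~\ref{sec:prelim}).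

By Weil, a curve $C$ of genus $g$ over $\mathbb F_{q^2}$ has at most $q^2+1+2gq$ rational points. It is called \emph{maximal} over $\mathbb F_{q^2}$ if equality holds. We say that $\mathcal H_d$ is \emph{maximal in characteristic $p$} if it is maximal over some field $\mathbb F_{q^2}$ of characteristic $p$. The following is known: \emph{if $\ell\equiv p\equiv1\pmod4$ are distinct primes and $p$ is a primitive root modulo $\ell$, then $\mathcal H_\ell$ is maximal over $\mathbb F_{q^2}$ with $q=p^{(\ell-1)/2}$.} The question posed in \cite{TT} is whether, for such $\ell$ and $p$, this is the only way in which $\mathcal H_\ell$ can be maximal, that is, whether maximality in characteristic $p$ forces $p$ to be a primitive root modulo $\ell$. It does.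

\begin{theorem}\label{thm:main}
Let $\ell\equiv p\equiv 1\pmod 4$ be distinct primes. If $\mathcal H_\ell$ is maximal in characteristic $p$, then $p$ is a primitive root modulo $\ell$.
\end{theorem}

The same method, together with an analysis of $2$-torsion, gives a complete answer for all odd $d$. Supersingularity is recalled in Definition~\ref{def:ss}.

\begin{theorem}\label{thm:strong}
Let $d\ge 3$ be odd, let $p\nmid 2d$ be a prime, and let $q=p^m$ with $m\ge1$.

\textup{(a)} The following are equivalent: $\mathcal H_d$ is maximal over some finite field of characteristic $p$; $\mathcal H_d$ is supersingular in characteristic $p$; one of the following holds: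
\begin{itemize}
\item[\textup{(A$'$)}] $p\equiv3\pmod 4$ and $p$ has odd order in $(\mathbb Z/d)^\times/\{\pm1\}$;
\item[\textup{(B$'$)}] $p\equiv 1\pmod 4$, $d=\ell^k$ with $\ell\equiv1\pmod 4$ prime, and $p$ is a primitive root modulo $d$.
\end{itemize}

\textup{(b)} $\mathcal H_d$ is maximal over $\mathbb F_{q^2}$ if and only if one of the following holds:
\begin{itemize}
\item[\textup{(A)}] $q\equiv 3\pmod 4$ and $q\equiv\pm1\pmod d$;
\item[\textup{(B)}] condition \textup{(B$'$)} holds and $q\equiv -1\pmod d$; equivalently, \textup{(B$'$)} holds and $m$ is an odd multiple of $h:=\tfrac12\,|(\mathbb Z/d)^\times|=\ell^{k-1}(\ell-1)/2$.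
\end{itemize}
\end{theorem}

The two forms of (B) agree: under (B$'$) the element $p$ generates the cyclic group $(\mathbb Z/d)^\times$ of order $2h$, so $p^h=-1$ in this group, and $p^m=-1$ if and only if $m\equiv h\pmod{2h}$.

\begin{corollary}
Let $\ell\equiv p\equiv1\pmod4$ be distinct primes. Then $\mathcal H_\ell$ is maximal over $\mathbb F_{q^2}$, with $q$ a power of $p$, if and only if $p$ is a primitive root modulo $\ell$ and $q=p^{t(\ell-1)/2}$ with $t\ge1$ odd.
\end{corollary}

This is Theorem~\ref{thm:strong}(b) for $d=\ell$; case (A) cannot occur since $q\equiv1\pmod 4$. It contains the known theorem quoted above ($t=1$). When $d=\ell$ is prime, (A$'$) says that $p\equiv3\pmod4$ and $4\nmid r$, where $r$ is the order of $p$ modulo $\ell$: the order of $p$ in $(\mathbb Z/\ell)^\times/\{\pm1\}$ is $r$ if $r$ is odd and $r/2$ if $r$ is even. If $\ell\equiv3\pmod 4$, then $4\nmid r$ holds automatically.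

\paragraph{Which answer to expect.} Maximality forces all Frobenius eigenvalues over $\mathbb F_{q^2}$ to equal $-q$, so it forces supersingularity. We shall see that supersingularity of $\mathcal H_d$ means that multiplication by $p$ on residues modulo $4d$ visits the lower half $(0,2d)$ and the upper half $(2d,4d)$ equally often on every relevant orbit. There is an obvious reason for such a balance: if $-1$ is a power of $p$ modulo $4d$, each orbit is stable under $b\mapsto -b$, which exchanges the halves. If $p\equiv1\pmod 4$ this never happens, since all powers of $p$ are $1$ modulo $4$. Now let $\ell\equiv p\equiv1\pmod4$ and $d=\ell$. When $p$ is a primitive root modulo $\ell$, the orbits are as large as possible: each consists of all units modulo $4\ell$ in one class modulo $4$, and balance can be checked by counting. For a smaller orbit there is no visible reason for balance, so one guesses that the answer to the question is yes; the task is to exclude accidental cancellation. The nonvanishing of $L(1,\chi)$ does this.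

\section{The curve, maximality and supersingularity}\label{sec:prelim}

\paragraph{The roots of $\varphi_d$.} Over $\overline{\mathbb F}_p$ we have $\varphi_d(\zeta+\zeta^{-1})=\zeta^{-d}(\zeta^{2d}+1)$, so every $\zeta+\zeta^{-1}$ with $\zeta^{2d}=-1$ is a root of $\varphi_d$. Since $p\nmid 2d$, there are $2d$ such $\zeta$. None satisfies $\zeta=\zeta^{-1}$, since $\zeta^2=1$ would give $\zeta^{2d}=1\neq-1$. As $\zeta+\zeta^{-1}$ determines the pair $\{\zeta,\zeta^{-1}\}$, we get $d$ distinct roots, hence all of them. Thus $\mathcal H_d$ is smooth of genus $g=(d-1)/2$, with a single point $\infty$ at infinity, which is rational.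

\paragraph{Maximality.} Let $\beta_1,\dots,\beta_{2g}$ be the Frobenius eigenvalues of $\mathcal H_d$ over $\mathbb F_Q$. Then $\#\mathcal H_d(\mathbb F_{Q^s})=Q^s+1-\sum_r\beta_r^s$ for $s\ge1$, and $|\beta_r|=\sqrt Q$. For $Q=q^2$ this shows that $\mathcal H_d$ is maximal over $\mathbb F_{q^2}$ if and only if every eigenvalue over $\mathbb F_{q^2}$ equals $-q$.

\begin{definition}\label{def:ss}
$\mathcal H_d$ is \emph{supersingular in characteristic $p$} if, over some (equivalently, every) finite field $\mathbb F_Q$ of characteristic $p$, every Frobenius eigenvalue $\beta$ satisfies $v(\beta)=\tfrac12v(Q)$ for every valuation $v$ of $\overline{\mathbb Q}$ with $v(p)=1$.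
\end{definition}

The choice of $\mathbb F_Q$ is irrelevant, because the eigenvalues over $\mathbb F_{p^m}$ are the $m$-th powers of those over $\mathbb F_p$. It also suffices to test one $v$: the eigenvalues are the roots of a polynomial with integer coefficients, so the Galois group of $\overline{\mathbb Q}/\mathbb Q$ permutes them, and it acts transitively on the valuations $v$. Since $v(-q)=\tfrac12v(q^2)$,
\begin{equation}\label{eq:maxss}
\mathcal H_d\text{ maximal in characteristic }p\ \Longrightarrow\ \mathcal H_d\text{ supersingular in characteristic }p .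
\end{equation}

\section{The sign criterion and the smallest cases}\label{sec:small}

Here is the combinatorial form of supersingularity. It is proved in Section~\ref{sec:jacobi}; first we use it in small cases, where the idea of the proof of Theorem~\ref{thm:main} is already visible.

\begin{proposition}\label{prop:sign}
Let $f$ be the order of $p$ modulo $4d$. Then $\mathcal H_d$ is supersingular in characteristic $p$ if and only if, for every odd $a$ not divisible by $d$, exactly half of the $f$ residues $a,pa,\dots,p^{f-1}a$ modulo $4d$, counted with multiplicity, lie in $(0,2d)$.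
\end{proposition}

We call the odd residues modulo $4d$ that are not divisible by $d$ \emph{relevant}. None of them is $0$ or $2d$. We attach the sign $+$ to residues in $(0,2d)$ and $-$ to residues in $(2d,4d)$, and call an orbit of multiplication by $p$ \emph{balanced} if its signs add up to $0$. The list $a,pa,\dots,p^{f-1}a$ runs through the orbit of $a$ a whole number of times, so the proposition says that $\mathcal H_d$ is supersingular if and only if every orbit of relevant residues is balanced.

\begin{example}[$d=3$]
The relevant residues modulo $12$ are $1,5$ (sign $+$) and $7,11$ (sign $-$). For $p\equiv1$ the orbits are single elements, and for $p\equiv5$ they are $\{1,5\},\{7,11\}$: not balanced. For $p\equiv7$ they are $\{1,7\},\{5,11\}$, and for $p\equiv11$ they are $\{1,11\},\{5,7\}$: balanced. So for $p>3$ the elliptic curve $y^2=x^3-3x$ is supersingular exactly when $p\equiv3\pmod 4$, as one expects from its automorphism $(x,y)\mapsto(-x,\sqrt{-1}\,y)$.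
\end{example}

\begin{example}[$d=5$, $p\equiv1\bmod4$]\label{ex:five}
The relevant residues modulo $20$ are $1,3,7,9$ (sign $+$) and $11,13,17,19$ (sign $-$). If $p\equiv13\pmod{20}$, the orbits are
\[
1,\,13,\,9,\,17\quad(+,-,+,-)\qquad\text{and}\qquad 3,\,19,\,7,\,11\quad(+,-,+,-),
\]
both balanced; $p\equiv17\equiv13^{-1}$ gives the same orbits. If $p\equiv9$, the orbit $\{1,9\}$ has signs $+,+$, and if $p\equiv1$ the orbits are single elements: not balanced. So, among the primes $p\equiv1\pmod4$ with $p\ne5$, the curve $\mathcal H_5$ is supersingular precisely for those with $p\equiv\pm2\pmod5$, that is, when $p$ is a primitive root modulo $5$.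

There is a more conceptual way to see this. Let $\chi_4$ be the nontrivial character modulo $4$ and $\psi$ the Legendre symbol modulo $5$. At $b=1,3,7,9$ the values of $\chi_4$ are $1,-1,-1,1$, and those of $\psi$ are the same. As $\chi_4\psi$ is odd, \emph{the sign function on $(\mathbb Z/20)^\times$ equals the character $\chi_4\psi$}. The sum of a character over a coset of $\langle p\rangle$ vanishes if and only if the character is nontrivial at $p$. For $p\equiv1\pmod 4$ we have $\chi_4(p)\psi(p)=\psi(p)$, so balance means $\psi(p)\ne1$.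
\end{example}

In general the sign function on $(\mathbb Z/4d)^\times$ is not a character but a combination of characters, and all its orbit sums vanish if and only if no character occurring in it is trivial at $p$. So we must find out which characters occur. We shall see that only characters $\chi_4\psi$ with $\psi$ an even character modulo $d$ can occur, and that for $d=\ell$ prime every nontrivial even $\psi$ modulo $\ell$ does.

\begin{example}[$\ell=13$, $p=5$]
Here $5^2\equiv-1\pmod{13}$, so $-1$ is a power of $p$ modulo $\ell$, but $p$ is not a primitive root. The orbit of $1$ modulo $52$ is $1,5,25,21$, all of sign $+$. So $\mathcal H_{13}$ is not supersingular in characteristic $5$: it is not enough that $-1$ be a power of $p$ modulo $\ell$.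
\end{example}

\section{Frobenius eigenvalues as Jacobi sums}\label{sec:jacobi}

In this section $f$ is the order of $p$ modulo $4d$ and $Q=p^f$, so $4d\mid Q-1$. Let $\eta$ be the quadratic character of $\mathbb F_Q^\times$, and let $\theta$ be a character of $\mathbb F_Q^\times$ of order $4d$. Then $\theta^{2d}=\eta$. For characters $\chi,\chi'$ of $\mathbb F_Q^\times$, all extended by the value $0$ at $0$, put
\[
J(\chi,\chi')=\sum_{y\in\mathbb F_Q}\chi(y)\chi'(1-y),\qquad
G(\chi)=\sum_{y\in\mathbb F_Q^\times}\chi(y)\exp\bigl(2\pi\sqrt{-1}\,\mathrm{Tr}_{\mathbb F_Q/\mathbb F_p}(y)/p\bigr).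
\]
If $\chi,\chi',\chi\chi'$ are all nontrivial, then $J(\chi,\chi')=G(\chi)G(\chi')/G(\chi\chi')$.

\begin{proposition}\label{prop:eigen}
For $a$ odd modulo $4d$ put $\alpha_a=-\theta^a(-1)J(\theta^a,\eta)$, and let $\beta_1,\dots,\beta_{2g}$ be the Frobenius eigenvalues of $\mathcal H_d$ over $\mathbb F_Q$. As multisets,
\[
2\{\beta_1,\dots,\beta_{2g}\}=\{\alpha_a:\ a\text{ odd modulo }4d,\ a\not\equiv\pm d\},
\]
where the factor $2$ doubles all multiplicities.
\end{proposition}

\begin{proof}
Let $E=\sum_{u\in\mathbb F_Q}\eta(\varphi_d(u))$, so that $\#\mathcal H_d(\mathbb F_Q)=1+\sum_u(1+\eta(\varphi_d(u)))=Q+1+E$. To use the functional equation of $\varphi_d$ we write $u=x+x^{-1}$ with $u\in\mathbb F_Q$. The solutions $x$ are the roots of $X^2-uX+1$, with product $1$: either both lie in $\mathbb F_Q^\times$, or they are conjugate over $\mathbb F_Q$ and satisfy $x^Q=x^{-1}$, so both lie in the group $\mu_{Q+1}$ of $(Q+1)$-st roots of unity in $\overline{\mathbb F}_p$. Conversely, $x+x^{-1}=x+x^Q\in\mathbb F_Q$ for $x\in\mu_{Q+1}$. Since $\mathbb F_Q^\times\cap\mu_{Q+1}=\{\pm1\}$,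 each $u\ne\pm2$ comes from two elements of exactly one of the two sets, while $u=\pm2$ comes from $x=\pm1$, once in each set. Hence, for every function $F$ on $\mathbb F_Q$,
\begin{equation}\label{eq:two}
\sum_{x\in\mathbb F_Q^\times}F(x+x^{-1})+\sum_{x\in\mu_{Q+1}}F(x+x^{-1})=2\sum_{u\in\mathbb F_Q}F(u).
\end{equation}
For $F(u)=\eta(\varphi_d(u))$ this gives
\[
2E=\sum_{x\in\mathbb F_Q^\times}\eta(x^d+x^{-d})+\sum_{x\in\mu_{Q+1}}\eta(x^d+x^{-d}).
\]
We remove the sum over $\mu_{Q+1}$ as follows. Since $d$ is odd and divides $Q-1$, it is prime to $Q+1$, so $x\mapsto x^d$ permutes $\mu_{Q+1}$ and the second sum equals $\sum_{x\in\mu_{Q+1}}\eta(x+x^{-1})$. By \eqref{eq:two} with $F=\eta$, whose total sum is $0$, this is $-\sum_{x\in\mathbb F_Q^\times}\eta(x+x^{-1})$. Therefore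
\begin{equation}\label{eq:2E}
2E=\sum_{x\in\mathbb F_Q^\times}\eta(x^d+x^{-d})-\sum_{x\in\mathbb F_Q^\times}\eta(x+x^{-1}).
\end{equation}

As $d$ is odd, $\eta(x^d+x^{-d})=\eta(x^{-d})\eta(1+x^{2d})=\eta(x)\eta(1+x^{2d})=\theta(x^{2d})\eta(1+x^{2d})$. The number of $x\in\mathbb F_Q^\times$ with $x^{2d}=y$ is $\sum_{b\bmod 2d}\theta^{2b}(y)$. Writing $a=2b+1$ and then replacing $y$ by $-y$, we get
\[
\sum_{x\in\mathbb F_Q^\times}\eta(x^d+x^{-d})=\sum_{a\text{ odd mod }4d}\ \sum_{y\ne0}\theta^a(y)\eta(1+y)
=\sum_{a\text{ odd mod }4d}\theta^a(-1)J(\theta^a,\eta).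
\]
The last sum in \eqref{eq:2E} is the same expression with $d$ replaced by $1$ and $\theta$ by the character $\theta^d$ of order $4$, so it consists of the terms $a\equiv\pm d\pmod{4d}$. Hence
\[
2\sum_{r}\beta_r=-2E=\sum_{a\text{ odd},\ a\not\equiv\pm d}\alpha_a .
\]

The same computation applies over $\mathbb F_{Q^s}$ with $\theta\circ N$ and $\eta\circ N$, where $N$ is the norm to $\mathbb F_Q$: since $N$ is surjective, these are a character of order $4d$ and the quadratic character of $\mathbb F_{Q^s}^\times$. We claim that it replaces each $\alpha_a$ by $\alpha_a^s$. For $a$ odd, the characters $\theta^a$, $\eta$ and $\theta^a\eta=\theta^{a+2d}$ are nontrivial, because $\theta$ has even order and $a$, $a+2d$ are odd. The Hasse--Davenport relation says that $-G$ is replaced by $(-G)^s$ under composition with $N$; hence $-J(\theta^a,\eta)$, which is $(-G(\theta^a))(-G(\eta))/(-G(\theta^a\eta))$, is replaced by its $s$-th power. So is $\theta^a(-1)$, since $N(-1)=(-1)^s$. This proves the claim, and $2\sum_r\beta_r^s=\sum_a\alpha_a^s$ for all $s\ge1$. Two finite multisets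 of nonzero complex numbers with the same power sums coincide (compare the poles of $\sum_\beta\beta z(1-\beta z)^{-1}$).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sign}]
Fix a valuation $v$ of $\overline{\mathbb Q}$ with $v(p)=1$. Identifying $\mathbb F_Q$ with a subfield of the residue field of $v$, let $\omega$ be the Teichm\"uller character: $\omega(x)$ is the root of unity of order dividing $Q-1$ that reduces to $x$. It generates the group of characters of $\mathbb F_Q^\times$, so we may take $\theta=\omega^{-(Q-1)/4d}$. Stickelberger's theorem \cite[\S6.2]{Wa} says that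
\[
v\bigl(G(\omega^{-k})\bigr)=\sum_{j=0}^{f-1}\Big\langle \frac{p^jk}{Q-1}\Big\rangle ,
\]
where $\langle\cdot\rangle$ is the fractional part. We apply it to $\theta^a$, to $\eta=\omega^{-(Q-1)/2}$ and to $\theta^a\eta=\theta^{a+2d}$. As $p$ is odd, $\langle p^j/2\rangle=\frac12$ and $\langle p^j(a+2d)/4d\rangle=\langle p^ja/4d+\frac12\rangle$, so
\[
v(\alpha_a)=\sum_{j=0}^{f-1}\Big(\Big\langle\frac{p^ja}{4d}\Big\rangle+\frac12-\Big\langle\frac{p^ja}{4d}+\frac12\Big\rangle\Big)
=\#\Big\{0\le j<f:\ \Big\langle\frac{p^ja}{4d}\Big\rangle>\frac12\Big\},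
\]
because a summand is $0$ when the first fractional part is below $\frac12$ and $1$ when it is above; it is never equal to $\frac12$, since $p^ja$ is odd and $2d$ is even. By Proposition~\ref{prop:eigen}, supersingularity means $v(\alpha_a)=f/2$ for all odd $a\not\equiv\pm d\pmod{4d}$, which for odd $a$ is the condition $d\nmid a$.
\end{proof}

We now pass to characters. An odd $a$ need not be prime to $4d$, so we sort the residues by their gcd with $d$. Write $\gcd(a,4d)=d/c$ with $c\mid d$ and $a=\frac dc\,b$ with $\gcd(b,4c)=1$; then $a/4d=b/4c$, and $c=1$ exactly when $d\mid a$. For $b\in(\mathbb Z/4c)^\times$ let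
\[
\varepsilon_c(b)=\begin{cases}+1&\text{if }\langle b/4c\rangle<\frac12,\\-1&\text{if }\langle b/4c\rangle>\frac12,\end{cases}
\qquad
S_c(\chi)=\sum_{b\in(\mathbb Z/4c)^\times}\chi(b)\varepsilon_c(b)
\]
for a character $\chi$ modulo $4c$.

\begin{proposition}[Character criterion]\label{prop:criterion}
$\mathcal H_d$ is supersingular in characteristic $p$ if and only if $S_c(\chi)=0$ for every divisor $c>1$ of $d$ and every character $\chi$ modulo $4c$ with $\chi(p)=1$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:sign}, supersingularity means that for every divisor $c>1$ of $d$ the function $B_c(b)=\sum_{j=0}^{f-1}\varepsilon_c(p^jb)$ vanishes on $(\mathbb Z/4c)^\times$. A function on a finite abelian group vanishes if and only if its sums against all characters do. Substituting $b\mapsto p^{-j}b$,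
\[
\sum_b\chi(b)B_c(b)=S_c(\chi)\sum_{j=0}^{f-1}\overline{\chi}(p)^j .
\]
Since $p^f\equiv1\pmod{4c}$, the geometric sum is $f$ if $\chi(p)=1$ and $0$ otherwise.
\end{proof}

\section{The characters occurring in the sign function}\label{sec:S}

By the Chinese remainder theorem, a character $\chi$ modulo $4c$ ($c$ odd) is uniquely a product $\chi'\psi$ with $\chi'$ modulo $4$ and $\psi$ modulo $c$. A character $\psi$ is \emph{even} if $\psi(-1)=1$ and \emph{odd} if $\psi(-1)=-1$. As before, $\chi_4$ is the nontrivial character modulo $4$.

\begin{proposition}\label{prop:S}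
Let $c>1$ be odd.
\begin{itemize}
\item[\textup{(i)}] $S_c(\chi)=0$ unless $\chi=\chi_4\psi$ with $\psi$ an even character modulo $c$.
\item[\textup{(ii)}] If $\psi$ is even and primitive modulo $c$, then $S_c(\chi_4\psi)\ne0$.
\item[\textup{(iii)}] If $\psi$ is trivial, so that $\chi_4\psi$ is $\chi_4$ regarded as a character modulo $4c$, then $S_c(\chi_4)=2\prod_{r\mid c}(1-\chi_4(r))$, the product being over the primes $r$ dividing $c$.
\end{itemize}
\end{proposition}

\begin{proof}
The function $\varepsilon_c$ is the restriction to units of the square wave of period $4c$ that is $+1$ on $(0,2c)$ and $-1$ on $(2c,4c)$.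

(i) The square wave has two reflection symmetries. First, $\varepsilon_c(-b)=-\varepsilon_c(b)$, so replacing $b$ by $-b$ gives $S_c(\chi)=-\chi(-1)S_c(\chi)$, and $S_c(\chi)=0$ unless $\chi(-1)=-1$. Second, $b\mapsto 2c-b$ preserves each half modulo $4c$, so $\varepsilon_c(2c-b)=\varepsilon_c(b)$; on units it is a multiplication, because $(2c-1)b-(2c-b)=2c(b-1)\equiv0\pmod{4c}$ for $b$ odd. Hence $S_c(\chi)=\chi(2c-1)S_c(\chi)$, and $S_c(\chi)=0$ unless $\chi(2c-1)=1$. Now $2c-1\equiv1\pmod4$ and $2c-1\equiv-1\pmod c$, so for $\chi=\chi'\psi$ the second condition says $\psi(-1)=1$, and the first then says $\chi'(-1)=-1$, i.e.\ $\chi'=\chi_4$.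

(ii) The character $\chi=\chi_4\psi$ is odd, and it is primitive modulo $N=4c$ because $\chi_4$ and $\psi$ are primitive with coprime moduli. The Fourier series of the square wave, which converges to the wave away from its jumps, gives
\[
\varepsilon_c(b)=\frac4\pi\sum_{k\ge1,\ k\text{ odd}}\frac1k\sin\frac{2\pi kb}{N}\qquad(b\in(\mathbb Z/N)^\times).
\]
For $\chi$ primitive, $\sum_b\chi(b)\exp(2\pi\sqrt{-1}\,kb/N)=\overline\chi(k)\tau(\chi)$ for \emph{all} integers $k$, where $\tau(\chi)$ is the sum for $k=1$ and $|\tau(\chi)|=\sqrt N$. As $\chi$ is odd, the cosine part vanishes, so $\sum_b\chi(b)\sin(2\pi kb/N)=\overline\chi(k)\tau(\chi)/\sqrt{-1}$. Multiplying the series by $\chi(b)$ and summing over the finitely many $b$, and using $\overline\chi(k)=0$ for $k$ even, we find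
\[
S_c(\chi)=\frac{4\,\tau(\chi)}{\pi\sqrt{-1}}\,L(1,\overline\chi).
\]
This is nonzero, because $|\tau(\chi)|=\sqrt N$ and $L(1,\overline\chi)\ne0$ by Dirichlet's theorem.

(iii) Since $\chi_4(4c-b)\varepsilon_c(4c-b)=\chi_4(b)\varepsilon_c(b)$, both halves contribute equally, and M\"obius inversion over the condition $\gcd(b,c)=1$ gives
\[
S_c(\chi_4)=2\sum_{\substack{0<b<2c\\ \gcd(b,2c)=1}}\chi_4(b)=2\sum_{\delta\mid c}\mu(\delta)\chi_4(\delta)\sum_{0<b'<2c/\delta}\chi_4(b').
\]
The inner sum is $1-1+1-\cdots$, with one term for each odd $b'$; the number $c/\delta$ of terms is odd, so it equals $1$. What remains is $2\sum_{\delta\mid c}\mu(\delta)\chi_4(\delta)=2\prod_{r\mid c}(1-\chi_4(r))$.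
\end{proof}

For $c=5$ and $\psi$ the Legendre symbol we have $S_5(\chi_4\psi)=8$, since $\chi_4\psi=\varepsilon_5$, while $S_5(\chi_4)=2(1-1)=0$, in accordance with Example~\ref{ex:five}.

\section{Proof of Theorem~\ref{thm:main}}

The characters $\chi_4\psi$ see the class of $p$ modulo $\ell$ only through even characters $\psi$, that is, through its image in $(\mathbb Z/\ell)^\times/\{\pm1\}$. The following lemma shows that for $\ell\equiv1\pmod 4$ this image still detects primitive roots.

\begin{lemma}\label{lem:cyc}
Let $\Delta$ be a cyclic group of order divisible by $4$ and $\kappa$ its element of order $2$. If the image of $x\in \Delta$ generates $\Delta/\langle \kappa\rangle$, then $x$ generates $\Delta$.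
\end{lemma}

\begin{proof}
We have $\langle x\rangle\langle \kappa\rangle=\Delta$, so $\langle x\rangle$ has index at most $2$ and hence even order. It therefore contains $\kappa$, the only element of order $2$, and $\langle x\rangle=\langle x\rangle\langle \kappa\rangle=\Delta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:maxss}, $\mathcal H_\ell$ is supersingular in characteristic $p$. Suppose $p$ is not a primitive root modulo $\ell$. Since $4\mid \ell-1$, Lemma~\ref{lem:cyc} with $\Delta=(\mathbb Z/\ell)^\times$ and $\kappa=-1$ shows that $p$ does not generate $(\mathbb Z/\ell)^\times/\{\pm1\}$. So this group has a nontrivial character that is trivial at $p$; in other words, there is a nontrivial even character $\psi$ modulo $\ell$ with $\psi(p)=1$. It is primitive because $\ell$ is prime. Put $\chi=\chi_4\psi$. As $p\equiv1\pmod4$, we have $\chi(p)=\chi_4(p)\psi(p)=1$, while $S_\ell(\chi)\ne0$ by Proposition~\ref{prop:S}(ii). This contradicts Proposition~\ref{prop:criterion} with $d=c=\ell$.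
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $p\equiv1\pmod4$ entered through $\chi_4(p)=1$ and cannot be dropped: for $\ell=5$ and $q=p=19$, condition (A) of Theorem~\ref{thm:strong} holds, so $\mathcal H_5$ is maximal over $\mathbb F_{19^2}$, although $19\equiv-1$ is not a primitive root modulo $5$. The hypothesis $\ell\equiv1\pmod4$ entered through Lemma~\ref{lem:cyc}. If $\ell\equiv3$ and $p\equiv1\pmod4$, then $\chi_4(p)=1$ and $S_\ell(\chi_4)=4\neq0$ by Proposition~\ref{prop:S}(iii), so $\mathcal H_\ell$ is never supersingular and hence never maximal in characteristic $p$.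
\end{remark}

\section{Classification of the supersingular cases}

\begin{proposition}\label{prop:ss}
$\mathcal H_d$ is supersingular in characteristic $p$ if and only if \textup{(A$'$)} or \textup{(B$'$)} holds.
\end{proposition}

\begin{proof}
\emph{Necessity.} Let $\mathcal H_d$ be supersingular. Every nontrivial even character $\psi$ modulo $d$ is induced by a primitive even character $\psi_0$ modulo some divisor $c>1$ of $d$, and $\psi_0(p)=\psi(p)$ because $p\nmid d$. By Proposition~\ref{prop:S}(ii) and the character criterion, $\chi_4(p)\psi_0(p)\ne1$. Since $\chi_4(p)=\pm1$, this means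
\begin{equation}\label{eq:star}
\psi(p)\ne\chi_4(p)\qquad\text{for every nontrivial even character }\psi\text{ modulo }d .
\end{equation}
Put $\Gamma=(\mathbb Z/d)^\times/\{\pm1\}$; its characters are the even characters modulo $d$.

Suppose $p\equiv3\pmod4$. By \eqref{eq:star}, no character of $\Gamma$ takes the value $-1$ at $p$ (the trivial one does not either). If $p$ had even order in $\Gamma$, the character of $\langle p\rangle\subset \Gamma$ with $p\mapsto-1$ would extend to $\Gamma$, a contradiction. So the order is odd, which is (A$'$).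

Suppose $p\equiv1\pmod4$. For a prime $\ell\mid d$ take $c=\ell$ and $\chi=\chi_4$ in the criterion; as $\chi_4(p)=1$, Proposition~\ref{prop:S}(iii) gives $1-\chi_4(\ell)=0$, i.e.\ $\ell\equiv1\pmod4$. By \eqref{eq:star}, no nontrivial character of $\Gamma$ is trivial at $p$, so $p$ generates $\Gamma$, and $\Gamma$ is cyclic. If two distinct primes $\ell_1,\ell_2$ divided $d$, the Legendre symbols modulo $\ell_1$ and $\ell_2$, which are even since $\ell_1\equiv\ell_2\equiv1\pmod4$, would be two different characters of order $2$ of $\Gamma$; a cyclic group has at most one. So $d=\ell^k$, and $(\mathbb Z/d)^\times$ is cyclic of order $\ell^{k-1}(\ell-1)$, divisible by $4$. By Lemma~\ref{lem:cyc} with $\Delta=(\mathbb Z/d)^\times$ and $\kappa=-1$, $p$ is a primitive root modulo $d$, which is (B$'$).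

\emph{Sufficiency.} By Proposition~\ref{prop:S}(i), in the criterion we only need to consider $\chi=\chi_4\psi$ with $\psi$ even modulo a divisor $c>1$ of $d$ and $\chi(p)=1$.

Under (A$'$) there is an odd $n$ with $p^n\equiv\pm1\pmod d$. Then $\chi(p^n)=\chi_4(p)^n\psi(\pm1)=-1$, so $\chi(p)=1$ is impossible, and the criterion holds vacuously.

Under (B$'$) we have $c=\ell^j$ with $j\ge1$, and $\chi(p)=1$ means $\psi(p)=1$. As $p$ is a primitive root modulo $d$, it is one modulo $c$, so $\psi$ is trivial, and $S_c(\chi)=S_c(\chi_4)=2(1-\chi_4(\ell))=0$ by Proposition~\ref{prop:S}(iii).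
\end{proof}

\section{From supersingular to maximal: the action on $2$-torsion}\label{sec:torsion}

Supersingularity only tells us that the square of a Frobenius eigenvalue over $\mathbb F_q$ is $-q$ times a root of unity. To show that this root of unity is $1$ we use a rigidity principle: a $2$-adic matrix of finite order that is trivial modulo $4$ is trivial. The square of a matrix that is trivial modulo $2$ is trivial modulo $4$, so it is enough to know how Frobenius acts on the $2$-torsion, that is, on the roots of $\varphi_d$. When Frobenius is not itself trivial modulo $2$, we correct it by an automorphism of order $4$ of the curve.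

\begin{lemma}\label{lem:rigid}
If $W\in GL_r(\mathbb Z_2)$ has finite order and $W\equiv1\pmod4$, then $W=1$.
\end{lemma}

\begin{proof}
If $W\ne1$, some power of $W$ has prime order $\rho$ and is still $\equiv1\pmod4$; replace $W$ by it. Write $W=1+2^tC$ with $t\ge2$ and $C\not\equiv0\pmod2$. If $\rho$ is odd, expanding $W^\rho=1$ gives $\rho2^tC\equiv0\pmod{2^{2t}}$, so $2\mid C$. If $\rho=2$, it gives $2^{t+1}C=-2^{2t}C^2$, i.e.\ $C=-2^{t-1}C^2$, so $2\mid C$ as $t\ge2$. Both are contradictions.
\end{proof}

Modulo $2$ the lemma would be false, as $W=-1$ shows.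

\paragraph{Setup.} Let $A$ be the Jacobian of $\mathcal H_d$, $\pi$ its Frobenius endomorphism over $\mathbb F_p$, and $T=T_2A$ its $2$-adic Tate module, so $T/2T=A[2]$. For $q=p^m$ put $\Pi=\pi^m$. The eigenvalues of $\Pi$ on $T\otimes\mathbb Q$ are the Frobenius eigenvalues of $\mathcal H_d$ over $\mathbb F_q$, and $\Pi$ acts semisimply (Weil). By Section~\ref{sec:prelim}, $\mathcal H_d$ is maximal over $\mathbb F_{q^2}$ if and only if all eigenvalues of $\Pi^2$ equal $-q$. Hence
\begin{equation}\label{eq:maxpi}
\mathcal H_d\text{ is maximal over }\mathbb F_{q^2}\iff \Pi^2=-q\ \text{ on }T .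
\end{equation}

Let $i\in\overline{\mathbb F}_p$ with $i^2=-1$. Since $d$ is odd, $\varphi_d(-x)=-\varphi_d(x)$, so $\sigma:(x,y)\mapsto(-x,iy)$ is an automorphism of $\mathcal H_d$ over $\overline{\mathbb F}_p$ fixing $\infty$. Its square $(x,y)\mapsto(x,-y)$ is the hyperelliptic involution, so $\sigma^2=-1$ on $A$. The $q$-Frobenius turns $i$ into $i^q$, and $\sigma^{-1}$ is $(x,y)\mapsto(-x,-iy)$; hence
\begin{equation}\label{eq:comm}
\Pi\sigma=\sigma\Pi\ \text{ if }q\equiv1\pmod4,\qquad \Pi\sigma=\sigma^{-1}\Pi\ \text{ if }q\equiv3\pmod4 .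
\end{equation}

\paragraph{The action on $A[2]$.} For $\xi\in\mu_d\subset\overline{\mathbb F}_p^\times$ put $x_\xi=i(\xi-\xi^{-1})=\zeta+\zeta^{-1}$ with $\zeta=i\xi$. As $\zeta^{2d}=(-1)^d=-1$, this is a root of $\varphi_d$. The $d$ values $x_\xi$ are distinct: if $x_{\xi'}=x_\xi$ and $\xi'\ne\xi$, then $i\xi'=(i\xi)^{-1}$, so $\xi'=-\xi^{-1}$, which is not in $\mu_d$ because $d$ and $p$ are odd. So they are all the roots. Clearly $-x_\xi=x_{\xi^{-1}}$, and $x_\xi^q=i^q(\xi^q-\xi^{-q})$. Since $\mathcal H_d$ has one point at infinity, $A[2]$ is generated by the classes $D_\xi=[(x_\xi,0)-\infty]$; these are distinct, as two distinct points on a curve of positive genus are not linearly equivalent. Therefore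
\begin{equation}\label{eq:action}
\sigma D_\xi=D_{\xi^{-1}},\qquad
\Pi D_\xi=\begin{cases}D_{\xi^q}&\text{if }q\equiv1\pmod4,\\ D_{\xi^{-q}}&\text{if }q\equiv3\pmod4.\end{cases}
\end{equation}

\begin{proposition}\label{prop:suff}
Let $\mathcal H_d$ be supersingular in characteristic $p$ and $q=p^m$. Then $\mathcal H_d$ is maximal over $\mathbb F_{q^2}$ in each of the following cases:
\begin{itemize}
\item[\textup{(1)}] $q\equiv3\pmod4$ and $q\equiv-1\pmod d$;
\item[\textup{(2)}] $q\equiv3\pmod4$ and $q\equiv1\pmod d$;
\item[\textup{(3)}] $q\equiv1\pmod4$ and $q\equiv-1\pmod d$.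
\end{itemize}
\end{proposition}

\begin{proof}
Let $W=-q^{-1}\Pi^2$ acting on $T$; this makes sense and is invertible because $q$ and $\det\Pi$ are $2$-adic units. By \eqref{eq:maxpi} we must show $W=1$.

\emph{$W$ has finite order.} Let $\gamma$ be an eigenvalue of $\Pi$. It is an algebraic integer with $\gamma\overline\gamma=q$, so $\gamma^2/q$ is a unit at all finite places not above $p$; by supersingularity it is a unit at those above $p$ as well. Hence $\gamma^2/q$ is an algebraic integer, and all its complex absolute values are $1$. By Kronecker's theorem it is a root of unity. Since $\Pi$ is semisimple, $q^{-1}\Pi^2$ has finite order, and so has $W$.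

\emph{$W\equiv1\pmod4$.} By \eqref{eq:action}, $\Pi$ acts trivially on $A[2]$ in case (1), and as $\sigma$ in cases (2) and (3). Put $\Pi'=\Pi$ in case (1) and $\Pi'=\Pi\sigma^{-1}$ in cases (2) and (3). Then $\Pi'$ is trivial on $A[2]=T/2T$, so $\Pi'=1+2C$ with $C\in\mathrm{End}_{\mathbb Z_2}(T)$ and $\Pi'^2=1+4C+4C^2\equiv1\pmod4$. We compare $\Pi'^2$ with $\Pi^2$ by means of \eqref{eq:comm}.

In case (1), $\Pi'^2=\Pi^2$. In case (2), $\sigma^{-1}\Pi=\Pi\sigma$, so $\Pi'^2=\Pi(\sigma^{-1}\Pi)\sigma^{-1}=\Pi(\Pi\sigma)\sigma^{-1}=\Pi^2$. In both cases $W=-q^{-1}\Pi'^2\equiv-q^{-1}\equiv1\pmod4$, because $q\equiv3\pmod4$. In case (3), $\Pi$ and $\sigma$ commute and $\sigma^{-2}=-1$, so $\Pi'^2=-\Pi^2$ and $W=q^{-1}\Pi'^2\equiv q^{-1}\equiv1\pmod4$, because $q\equiv1\pmod4$.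

By Lemma~\ref{lem:rigid}, $W=1$.
\end{proof}

The combination $q\equiv1\pmod 4$, $q\equiv1\pmod d$ is missing from the list, and the same reasoning shows why.

\begin{proposition}\label{prop:nec}
If $\mathcal H_d$ is maximal over $\mathbb F_{q^2}$, then $q^2\equiv1\pmod d$ and $q\not\equiv1\pmod{4d}$.
\end{proposition}

\begin{proof}
By \eqref{eq:maxpi} we have $\Pi^2=-q$, which is trivial on $A[2]$ because $q$ is odd. By \eqref{eq:action} applied to $q^2\equiv1\pmod 4$, $D_{\xi^{q^2}}=D_\xi$, hence $\xi^{q^2}=\xi$, for all $\xi\in\mu_d$. So $q^2\equiv1\pmod d$. If $q\equiv1\pmod{4d}$, then $\Pi$ is trivial on $A[2]$ by \eqref{eq:action}, so $\Pi^2\equiv1\pmod4$ on $T$. But $\Pi^2=-q\equiv-1\pmod4$, a contradiction.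
\end{proof}

\section{Proof of Theorem~\ref{thm:strong}}

\begin{proof}
\emph{Part (b), sufficiency.} Let (A) hold. Then $q=p^m\equiv3\pmod4$ forces $p\equiv3\pmod4$ and $m$ odd, and $p^m\equiv\pm1\pmod d$ shows that the order of $p$ in $(\mathbb Z/d)^\times/\{\pm1\}$ divides $m$, so it is odd. Thus (A$'$) holds, $\mathcal H_d$ is supersingular by Proposition~\ref{prop:ss}, and cases (1) and (2) of Proposition~\ref{prop:suff} give maximality over $\mathbb F_{q^2}$. Let (B) hold. Then $\mathcal H_d$ is supersingular by Proposition~\ref{prop:ss}, $q\equiv1\pmod4$ because $p\equiv1\pmod4$, and case (3) applies.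

\emph{Part (b), necessity.} Let $\mathcal H_d$ be maximal over $\mathbb F_{q^2}$. By \eqref{eq:maxss} and Proposition~\ref{prop:ss}, (A$'$) or (B$'$) holds, and $p^{2m}\equiv1\pmod d$ by Proposition~\ref{prop:nec}.

Under (A$'$), let $n$ be the order of $p$ in $(\mathbb Z/d)^\times/\{\pm1\}$. It is odd and divides $2m$, so $n\mid m$ and $q\equiv\pm1\pmod d$. If $m$ were even, then $n\mid m/2$, so $p^{m/2}\equiv\pm1\pmod d$ and $q=(p^{m/2})^2$ would be $1$ modulo $d$ and modulo $4$, contrary to Proposition~\ref{prop:nec}. So $m$ is odd, $q\equiv3\pmod4$, and (A) holds.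

Under (B$'$), the group $(\mathbb Z/d)^\times$ is cyclic of even order, so $q^2\equiv1\pmod d$ gives $q\equiv\pm1\pmod d$. Moreover $q\equiv1\pmod4$, so $q\equiv1\pmod d$ is excluded by Proposition~\ref{prop:nec}. Hence $q\equiv-1\pmod d$, which is (B).

\emph{Part (a).} Maximality in characteristic $p$ implies supersingularity by \eqref{eq:maxss}, which implies (A$'$) or (B$'$) by Proposition~\ref{prop:ss}. Conversely, under (A$'$) let $n$ be the odd order of $p$ in $(\mathbb Z/d)^\times/\{\pm1\}$; then $q=p^n$ satisfies (A), and $\mathcal H_d$ is maximal over $\mathbb F_{p^{2n}}$. Under (B$'$), $q=p^h$ satisfies (B), and $\mathcal H_d$ is maximal over $\mathbb F_{p^{2h}}$.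
\end{proof}

\begin{thebibliography}{9}
\bibitem{TT} Saeed Tafazolia and Jaap Top, \emph{CM theory, maximal hyperelliptic curves, and Chebyshev polynomials}, arXiv:2509.00273 (2025).
\bibitem{Wa} Washington, \emph{Introduction to Cyclotomic Fields}.
\end{thebibliography}

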